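\title{Graphs with exactly $p$ perfect matchings:\\ extremal graphs need not be elementary}

\begin{abstract}
By a theorem of Dudek and Schmitt, the largest number of edges in a graph with $n$ vertices and exactly $p$ perfect matchings is $n^2/4+c_p$ for all large even $n$. We disprove the conjecture that for every $p$ some graph attaining the excess $c_p$ is elementary. Let $a_k$ be the number of perfect matchings of $K_{2k}$ minus a perfect matching. For all large $k\not\equiv1\pmod 3$ and $p=2a_k$ we show that $c_p=(k-1)^2$ and determine all extremal graphs; none of them is elementary. We also prove a sharp lower bound on the number of perfect matchings in terms of the excess. It determines $c_p$ for $p=r\,(2k-1)!!$ with $1\le r\le 2k+1$, and for these $p$ an elementary extremal graph exists.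
\end{abstract}

\section{The excess and the conjecture}\label{sec:intro}

All graphs are finite and simple. A \emph{perfect matching} of a graph $G$ is a set of pairwise disjoint edges that covers all vertices, and $\Phi(G)$ is the number of perfect matchings of $G$. We write $n(G)$ and $e(G)$ for the numbers of vertices and edges. Edges create perfect matchings, so a graph with a prescribed positive number of them cannot be too dense. For even $n$ and $p\ge1$ let $f(n,p)$ be the maximum number of edges of a graph on $n$ vertices with $\Phi(G)=p$, and define the \emph{excess} of $G$ by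
\[
c(G)=e(G)-\tfrac14\,n(G)^2 .
\]
The graph with no vertices has $\Phi=1$ and $c=0$. Dudek and Schmitt proved that for every $p\ge1$ there are constants $c_p$ and $n_p$ such that $f(n,p)=n^2/4+c_p$ for all even $n\ge n_p$, and that every graph $G$ with $\Phi(G)=p$ has $c(G)\le c_p$. In other words,
\begin{equation}\label{eq:cp}
c_p=\max\{c(G):\Phi(G)=p\}.
\end{equation}
A graph with $\Phi(G)=p$ and $c(G)=c_p$ is \emph{$p$-extremal}.

An edge is \emph{allowed} if it lies in some perfect matching, and a graph with a perfect matching is \emph{elementary} if its allowed edges form a connected spanning subgraph. The following construction explains both why $n^2/4$ is the right normalization and how dense graphs fail to be elementary.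

\begin{lemma}[Gluing]\label{lem:glue}
Let $H$ be a graph on $2k$ vertices, and let $R$ be a graph with $V(R)=X\sqcup Y$, $|X|=|Y|=j$ and $Y$ independent. Let $H*R$ be the disjoint union of $H$ and $R$ together with all edges between $V(H)$ and $X$. Then $\Phi(H*R)=\Phi(H)\Phi(R)$ and $c(H*R)=c(H)+c(R)$, and $\Phi(R)$ is the number of perfect matchings of the bipartite graph between $X$ and $Y$. If $k,j\ge1$, then $H*R$ is not elementary.
\end{lemma}

\begin{proof}
All neighbors of $Y$ lie in $X$ and $|X|=|Y|$, so every perfect matching of $R$ or of $H*R$ matches $Y$ onto $X$. Hence no edge between $V(H)$ and $V(R)$ is allowed, and the counts multiply. Finally $e(H*R)=e(H)+e(R)+2kj$ and $(k+j)^2=k^2+j^2+2kj$.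
\end{proof}

For $R=K_2$ we have $\Phi(R)=1$ and $c(R)=0$, so gluing adds two vertices and changes neither $\Phi$ nor $c$. Thus non-elementary $p$-extremal graphs exist for every $p$, for a trivial reason. The real question is whether the excess $c_p$ can always be produced by one indecomposable piece.

\begin{quote}
\textbf{Conjecture} (Stolee \cite{Stolee})\textbf{.} \emph{For every $p\ge1$ there is a $p$-extremal graph that is elementary.}
\end{quote}

Gluing looks like an expensive way to gain excess. Let $K_4^-$ be $K_4$ minus an edge, with $Y$ the pair of ends of the missing edge; then $\Phi(K_4^-)=2$ and $c(K_4^-)=5-4=1$. Gluing $K_4^-$ pays a factor $2$ in $\Phi$ for one unit of excess. Inside a nearly complete graph a unit of excess is much cheaper: an edge of $K_{2k}$ lies in only a fraction $1/(2k-1)$ of the perfect matchings. One would therefore guess that a single dense piece always wins. The guess overlooks that $\Phi$ must equal $p$ exactly, and this arithmetic constraint is what defeats it.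

Put $N_k=(2k-1)!!=\Phi(K_{2k})$, with $N_0=1$, so that $N_{k+1}=(2k+1)N_k$ and every edge of $K_{2k+2}$ lies in $N_k$ perfect matchings. Let $a_k$ be the number of perfect matchings of $K_{2k}$ minus a perfect matching. Inclusion--exclusion over the $k$ deleted edges gives
\begin{equation}\label{eq:ak}
a_k=\sum_{i=0}^k(-1)^i\binom ki N_{k-i},\qquad a_0,a_1,\dots=1,\,0,\,2,\,8,\,60,\,544,\dots
\end{equation}

\begin{theorem}\label{thm:main}
There is $k_0$ such that for every $k\ge k_0$ with $k\not\equiv1\pmod3$ and $p=2a_k$ we have $c_p=(k-1)^2$, and no $p$-extremal graph is elementary. Moreover, the $p$-extremal graphs are exactly the graphs $G$ with $V(G)=S\sqcup X\sqcup Y$, $|S|=2k$, $|X|=|Y|=j\ge2$, such that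
\begin{itemize}
\item $G[S]$ is $K_{2k}$ minus a perfect matching;
\item $X$ is a clique completely joined to $S$;
\item $Y$ is independent with no edges to $S$;
\item the bipartite graph between $X$ and $Y$ has exactly two perfect matchings and exactly $\binom{j+1}2+1$ edges.
\end{itemize}
\end{theorem}

So the conjecture fails for infinitely many $p$. The main tool is a general bound. The intervals $[k(k-1),\,k(k+1)-1]$, $k\ge1$, partition the nonnegative integers, so each integer $c\ge0$ is uniquely $c=k(k-1)+r-1$ with $k\ge1$ and $1\le r\le 2k$. Put $P(c)=rN_k$, and put $P(c)=1$ for $c<0$.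

\begin{theorem}\label{thm:bound}
Every graph $G$ with a perfect matching satisfies $\Phi(G)\ge P(c(G))$. Consequently $c_p\le\max\{c:P(c)\le p\}$. Equality holds for all $p=rN_k$ with $k\ge1$ and $1\le r\le 2k+1$, where $c_p=k(k-1)+r-1$, and for these $p$ an elementary $p$-extremal graph exists.
\end{theorem}

The formula $P(k(k-1)+r-1)=rN_k$ remains valid for $r=2k+1$, because $(2k+1)N_k=N_{k+1}$. Hence $P$ is nondecreasing on $\mathbb Z$ and strictly increasing on $c\ge0$; its values at $c=0,1,\dots,6$ are $1,2,3,6,9,12,15$. At the values of $P$ the conjecture is correct. The numbers $2a_k$ fall in a gap: $N_k<2a_k<2N_k$ for large $k$, and $N_k$, $2N_k$ are consecutive values of $P$. There Theorem~\ref{thm:bound} gives only $c_p\le k(k-1)$, and the work lies in excluding every elementary graph with excess from $(k-1)^2$ to $k(k-1)$.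

\section{The glued graphs and their closest rivals}\label{sec:rivals}

We first check that the graphs of Theorem~\ref{thm:main} have the stated parameters, and then examine by hand the family of graphs that comes closest to beating them. Write $qK_2$ for a matching with $q$ edges.

\begin{proposition}\label{prop:lower}
Let $k\ge1$. Every graph described in Theorem~\ref{thm:main} has $\Phi=2a_k$ and $c=(k-1)^2$, and such graphs exist for every $j\ge2$.
\end{proposition}

\begin{proof}
Such a graph is $H*R$ with $H=K_{2k}-kK_2$ and $R=G[X\cup Y]$. Here $\Phi(H)=a_k$ and $c(H)=k(2k-1)-k-k^2=k^2-2k$, while $\Phi(R)=2$ and $c(R)=\binom j2+\binom{j+1}2+1-j^2=1$. Lemma~\ref{lem:glue} gives the parameters. For existence, join $x_i$ to $y_l$ whenever $l\le i$, and add the edge $x_1y_2$. The vertices $x_1,x_2$ must be matched to $y_1,y_2$, in either order, and then $x_3y_3,\dots,x_jy_j$ are forced in turn. For $j=2$ this $R$ is $K_4^-$.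
\end{proof}

For a graph $F$ with an even number of vertices let $\psi(F)$ be the number of perfect matchings of the complete graph on $V(F)$ that use no edge of $F$. Thus $\psi(kK_2)=a_k$. If $F$ consists of $(l-1)K_2$ and two isolated vertices, then splitting by whether the two isolated vertices are matched to each other gives
\begin{equation}\label{eq:twofree}
\psi(F)=a_l+a_{l-1}.
\end{equation}

Let $k$ be large and $p=2a_k$. We shall see in Lemma~\ref{lem:ak} that $N_k<p<1.22N_k$. A graph on at most $2k$ vertices has at most $N_k$ perfect matchings, so a competitor needs at least $2k+2$ vertices. Call $H$ a \emph{rival} if it consists of $K_{2k+1}$ minus the edges of a graph $F'$ on the same vertices, together with a new vertex $y$ having exactly two neighbors $x$ and $u$. For $F'$ empty this is the elementary graph that is extremal for $2N_k$ in Theorem~\ref{thm:bound}. Counting edges, and splitting by the partner of $y$, we get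
\begin{equation}\label{eq:rival}
\begin{aligned}
c(H)&=k(2k+1)-e(F')+2-(k+1)^2=k^2-k+1-e(F'),\\
\Phi(H)&=\psi(F'-x)+\psi(F'-u).
\end{aligned}
\end{equation}
So $c(H)\ge(k-1)^2$ exactly when $e(F')\le k$. Can such a rival have exactly $2a_k$ perfect matchings?

Size alone does not forbid it. For $F'$ empty, $\Phi(H)=2N_k>p$. For $F'$ a star with $k$ edges that avoids $x$ and $u$, the center has $k-1$ possible partners in each term, so $\Phi(H)=2(k-1)N_{k-1}<N_k<p$. Between these extremes lie many shapes of $F'$. Almost all of them are excluded at once by divisibility.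

\begin{lemma}[Twins]\label{lem:twins}
If $G$ has three pairwise adjacent vertices with the same closed neighborhood, then $3\mid\Phi(G)$.
\end{lemma}

\begin{proof}
The cyclic permutation $\sigma$ of the three vertices $u_1,u_2,u_3$ that fixes all other vertices is an automorphism of order $3$, so it permutes the perfect matchings in orbits of size $1$ or $3$. Suppose a perfect matching $Q$ is fixed. Three vertices cannot be matched among themselves, so $u_iw\in Q$ for some $i$ and some $w$ outside the triple. Then $\sigma(u_i)w\in Q$ too, and $w$ has two partners. Hence all orbits have size $3$.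
\end{proof}

In a rival, any three vertices other than $x,u,y$ that are isolated in $F'$ are such twins. If $3\nmid p$, which by Lemma~\ref{lem:ak} means $k\not\equiv1\pmod3$, then the at most $k$ edges of $F'$ must cover at least $2k-3$ vertices, so $F'$ is nearly a matching. Then both terms in \eqref{eq:rival} are close to $a_k$, and the question becomes delicate. The natural way to get $a_k+a_k$ would be that $F'-x$ and $F'-u$ are both perfect matchings. This is impossible: if $F'-x$ has $k$ edges, then $x$ is isolated in $F'$, hence in $F'-u$. Two near misses, both of excess $(k-1)^2$, show what happens instead.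

\begin{example}[Too few forbidden edges]\label{ex:over}
Let $F'$ be $kK_2$ on the vertices other than $x$. Then $F'-u$ has only $k-1$ edges, and \eqref{eq:twofree} gives $\Phi(H)=2a_k+a_{k-1}$.
\end{example}

\begin{example}[Forbidden edges that touch]\label{ex:under}
Let $k\ge2$, and let $F'$ consist of a path $v_1v_2v_3$, of $(k-2)K_2$, and of the isolated vertices $x,u$. Both $F'-x$ and $F'-u$ have $k$ edges and one isolated vertex $z$. Among the perfect matchings of $K_{2k}$ that avoid $v_1v_2$ and the $k-2$ pairs, $a_{k-1}$ contain $v_3z$, and $a_{k-1}+a_{k-2}$ contain $v_2v_3$ by \eqref{eq:twofree}. Forbidding $v_3z$ would leave $a_k$ matchings, so forbidding $v_2v_3$ leaves $a_k-a_{k-2}$. Hence $\Phi(H)=2a_k-2a_{k-2}$.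
\end{example}

For $k=5$ the target is $1088$, and the two examples give $1148$ and $1072$. In general, a shortage of forbidden edges overshoots at the scale $a_{k-1}$; without a shortage two forbidden edges must touch, and this undershoots at the scale $a_{k-2}$. Since $a_{k-1}$ is about $2k$ times $a_{k-2}$, the two effects cannot cancel. Section~\ref{sec:expansion} makes this precise. Sections~\ref{sec:core}--\ref{sec:exact} show that a graph with $\Phi=2a_k$ and $c\ge(k-1)^2$ either is glued or reduces to a rival.

\begin{remark}
Some lower bound on $k$ is needed. For $k=2$ we have $p=4$, and $K_4^-*K_4^-$ has $\Phi=4$ and excess $2>(k-1)^2$. For $k=3$ we have $a_{k-2}=0$, so the rival of Example~\ref{ex:under} has exactly $p=16$ perfect matchings and excess $4=(k-1)^2$. It is elementary: with $w_1w_2$ the forbidden pair, the perfect matchings $\{yu,v_2x,v_1w_1,v_3w_2\}$, $\{yu,v_2w_1,v_1v_3,w_2x\}$ and $\{yx,v_2u,v_1w_1,v_3w_2\}$ have a connected union.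
\end{remark}

\section{Switching, and the bound $\Phi\ge P(c)$}\label{sec:bound}

The excess is a sum of local terms. Let $M$ be a perfect matching of $G$ with $m$ edges. For distinct $g,g'\in M$ let $\epsilon(g,g')\in\{0,\dots,4\}$ be the number of edges of $G$ between the ends of $g$ and the ends of $g'$. Since $e(G)=m+\sum\epsilon(g,g')$ and $m^2=m+2\binom m2$,
\begin{equation}\label{eq:local}
c(G)=\sum_{\{g,g'\}\subseteq M}\bigl(\epsilon(g,g')-2\bigr).
\end{equation}
A pair with $\epsilon\ge3$ lies on a $4$-cycle that alternates with respect to $M$, and so yields another perfect matching. Positive excess thus forces $\Phi\ge2$; the next lemma is the quantitative form of this remark. We write $H\setminus vw$ for the deletion of the edge $vw$ and $H-v-w$ for the deletion of its ends.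

\begin{lemma}[Switching]\label{lem:switch}
Let $H$ have $2m$ vertices, let $vw\in E(H)$, and suppose $s=\deg v+\deg w-2m\ge0$. Then
\[
\Phi(H)\ge(1+s)\,\Phi(H-v-w)\qquad\text{and}\qquad\Phi(H\setminus vw)\ge\frac s{1+s}\,\Phi(H).
\]
\end{lemma}

\begin{proof}
Put $\alpha=\Phi(H-v-w)$ and $\beta=\Phi(H\setminus vw)$. These count the perfect matchings of $H$ with and without $vw$, so $\Phi(H)=\alpha+\beta$, and both claims follow from $\beta\ge s\alpha$. Let $Q\ni vw$ be a perfect matching and let $xy\in Q$ be another edge, with $\epsilon$ edges between $\{v,w\}$ and $\{x,y\}$. Each of the $4-\epsilon$ missing edges spoils only one of the pairs $\{vx,wy\}$ and $\{vy,wx\}$, so at least $\epsilon-2$ of these pairs consist of edges of $H$. Replacing $vw,xy$ by such a pair is a \emph{switch}; it gives a perfect matching without $vw$. Summing over $xy$, the matching $Q$ admits at least $(\deg v+\deg w-2)-2(m-1)=s$ switches. The result determines $Q$ and the switch: if $v,w$ are now matched to $x',y'$, replace $vx',wy'$ by $vw,x'y'$. Hence $\beta\ge s\alpha$.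
\end{proof}

For $A\subseteq M$ let $G[A]$ be the subgraph induced by the ends of the edges of $A$, and put $c(A)=c(G[A])$ and $\Phi(A)=\Phi(G[A])$. The \emph{score} of $g=vw\in A$ is
\[
s_A(g)=\sum_{g'\in A-g}\bigl(\epsilon(g,g')-2\bigr)=\deg v+\deg w-2|A|,
\]
with degrees taken in $G[A]$. We use the following facts throughout.
\begin{itemize}
\item[(F1)] $c(A-g)=c(A)-s_A(g)$, and $\sum_{g\in A}s_A(g)=2c(A)$, so some score is at most $2c(A)/|A|$. Both follow from \eqref{eq:local}.
\item[(F2)] $s_{A-g'}(g)\ge s_A(g)-2$, since $\epsilon(g,g')\le4$.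
\item[(F3)] $G[A]$ has $\binom{2|A|}2-|A|^2-c(A)=|A|(|A|-1)-c(A)$ nonadjacent pairs; in particular $c(A)\le|A|(|A|-1)$.
\item[(F4)] $\Phi(A)\ge\Phi(B)$ for $B\subseteq A$, since $A\setminus B$ extends every perfect matching of $G[B]$.
\item[(F5)] $\Phi(A)\ge(1+s_A(g))\,\Phi(A-g)$ if $s_A(g)\ge0$, by Lemma~\ref{lem:switch}.
\end{itemize}

\begin{proof}[Proof of Theorem~\ref{thm:bound}]
We use induction on $m=n(G)/2$. If $c=c(G)\le0$, then $P(c)=1$ and there is nothing to prove. Let $c=k(k-1)+r-1\ge1$ with $1\le r\le2k$. By (F3), $m\ge k$. The plan is to remove an edge of $M$ of least score. This works when that score is at most $2k-2$, which averaging guarantees only for $m\ge k+2$; for the two smaller orders $G$ is nearly complete, and we count directly.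

If $m=k$, then (F3) forces $r=1$ and $G=K_{2k}$, so $\Phi(G)=N_k$. If $m=k+1$, then $k(k+1)-c=2k+1-r$ edges are missing from $K_{2k+2}$, so $\Phi(G)\ge N_{k+1}-(2k+1-r)N_k=rN_k$.

Let $m\ge k+2$, and let $g\in M$ have least score $s$. As $c\le k^2+k-1$, (F1) gives $s\le\frac{2(k^2+k-1)}{k+2}=2k-2+\frac2{k+2}$, so $s\le2k-2$. By induction $\Phi(M-g)\ge P(c-s)$. If $s\le0$, then $\Phi(G)\ge P(c-s)\ge P(c)$ by (F4). If $1\le s\le r-1$, then $P(c-s)=(r-s)N_k$, and (F5) gives $\Phi(G)\ge(1+s)(r-s)N_k\ge rN_k$ because $(1+s)(r-s)-r=s(r-s-1)\ge0$. It remains to treat $s=r-1+t$ with $t\ge1$. Then $t\le2k-1-r$, so $k\ge2$, and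
\[
c-s=k(k-1)-t=(k-1)(k-2)+(2k-1-t)-1,\qquad1\le2k-1-t\le2(k-1).
\]
Hence $\Phi(G)\ge(r+t)(2k-1-t)N_{k-1}\ge r(2k-1)N_{k-1}=rN_k$, because $(r+t)(2k-1-t)-r(2k-1)=t(2k-1-t-r)\ge0$. This proves $\Phi(G)\ge P(c(G))$, and applying it to a $p$-extremal graph gives $P(c_p)\le p$.

Now let $p=rN_k$ with $1\le r\le2k+1$, and put $c=k(k-1)+r-1$. Since $P(c)=p$ and $P$ is strictly increasing on the nonnegative integers, $c_p\le c$. By \eqref{eq:cp} it suffices to find an elementary graph with $\Phi=p$ and excess $c$. For $r=1$ take $K_{2k}$, whose excess is $k(2k-1)-k^2=k(k-1)$. For $r\ge2$ take $K_{2k+1}$ and a new vertex $v$ with neighbors $b_1,\dots,b_r$. It has $\Phi=rN_k$ and excess $k(2k+1)+r-(k+1)^2=c$. The edge $vb_1$ is allowed, and so are all edges of the cliques $K_{2k+1}-b_1$ and $K_{2k+1}-b_2$, which together cover all vertices but $v$ and share $2k-1\ge1$ vertices. So the allowed edges form a connected spanning subgraph.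
\end{proof}

\section{Forbidding a near-perfect matching}\label{sec:expansion}

We need the growth, the residue modulo $3$ and the size of $a_k$.

\begin{lemma}\label{lem:ak}
\begin{itemize}
\item[(a)] $a_k=(2k-2)(a_{k-1}+a_{k-2})$ for $k\ge2$. Hence $a_{k-1}\le a_k/(2k-2)$ for $k\ge2$, the sequence $(a_k)_{k\ge1}$ is nondecreasing, and $2k\,a_{k-1}=a_k(1+O(1/k))$.
\item[(b)] $3\mid a_k$ if and only if $k\equiv1\pmod3$.
\item[(c)] $a_k/N_k\to e^{-1/2}$; hence $N_k<2a_k<1.22N_k$ for large $k$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) Let $vv'$ be a forbidden pair. There are $2k-2$ choices for the partner $w$ of $v$; let $ww'$ be the forbidden pair at $w$. On the remaining vertices $k-2$ pairs are forbidden and $v',w'$ are free, which leaves $a_{k-1}+a_{k-2}$ completions by \eqref{eq:twofree}. So $a_k\ge(2k-2)a_{k-1}$. For $k\ge3$ this inequality at $k-1$ gives $a_{k-2}\le a_{k-1}/(2k-4)$, so $a_k=(2k-2)a_{k-1}(1+O(1/k))$.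

(b) We work modulo $3$. If $k\equiv1$, then $a_1=0$, and for $k\ge4$ the factor $2k-2$ vanishes. If $k\equiv2$, then $a_{k-1}\equiv0$ and $a_k\equiv2a_{k-2}$ with $k-2\equiv0$. If $k\equiv0$ and $k\ge3$, then $a_{k-2}\equiv0$ and $a_k\equiv a_{k-1}$ with $k-1\equiv2$. Since $a_0=1$, induction shows $a_k\not\equiv0$ in the last two cases.

(c) By \eqref{eq:ak}, $a_k/N_k=\sum_{i\ge0}(-1)^i\tau_i(k)$, where $\tau_i(k)=0$ for $i>k$ and otherwise
\[
\tau_i(k)=\binom ki\frac{N_{k-i}}{N_k}=\frac1{i!}\prod_{l=0}^{i-1}\frac{k-l}{2(k-l)-1}.
\]
Each factor of the product is at most $1$ and tends to $\frac12$ as $k\to\infty$. So $\tau_i(k)\le1/i!$ and $\tau_i(k)\to2^{-i}/i!$, and dominated convergence for series gives the limit $\sum_i(-\frac12)^i/i!=e^{-1/2}$. Finally $2e^{-1/2}=1.2130\ldots$.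
\end{proof}

Let $\gamma(F)$ be the number of pairs of distinct edges of $F$ that share a vertex. The next lemma expands $\psi(F)$, for $F$ within bounded distance of a perfect matching, in the scales $a_l,a_{l-1},a_{l-2},\dots$, each about $2l$ times the next. The coefficients that it identifies are the two effects seen in Examples~\ref{ex:over} and~\ref{ex:under}.

\begin{lemma}[Expansion]\label{lem:exp}
Fix $C\ge1$. Let $F$ be a graph on $2l$ vertices, $l>5C$, with at most $l+C$ edges and at most $C$ isolated vertices. Then, with implied constants depending only on $C$,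
\begin{itemize}
\item[(a)] $\psi(F)=a_l(1+O(1/l))$;
\item[(b)] $\psi(F)=a_l+(l-e(F))\,a_{l-1}+O(a_{l-2})$;
\item[(c)] if $e(F)=l$, then $\psi(F)=a_l-\gamma(F)\,a_{l-2}+O(a_{l-3})$.
\end{itemize}
\end{lemma}

\begin{proof}
Let $q$ be the number of components of $F$ that are single edges, and let $F_0$ be the union of the other components, with $2h$ vertices and $e_0$ edges; so $h=l-q$ and $e_0=e(F)-q$. First we bound the size of $F_0$. Let $I\le C$ be the number of isolated vertices and $B$ the number of vertices in components with at least three vertices. A component with $b\ge3$ vertices has at least $b-1\ge\frac23b$ edges, so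
\[
q+\tfrac23B\le e(F)\le l+C=q+\tfrac12B+\tfrac12I+C .
\]
Hence $B\le9C$, $h=\frac12(B+I)\le5C$ and $e_0\le h+C\le6C$.

Let $\Psi(l',q)$ be the number of perfect matchings of $K_{2l'}-qK_2$ for $l'\ge q$. Pair up the other $2(l'-q)$ vertices arbitrarily. The perfect matchings that contain exactly a given set of $t$ of these new pairs must avoid all remaining $l'-t$ pairs, so $\Psi(l',q)=\sum_t\binom{l'-q}ta_{l'-t}$. Let $m_i$ be the number of matchings with $i$ edges in $F_0$; then $m_i=0$ for $i>h$. A given such matching lies in $\Psi(l-i,q)$ perfect matchings of $K_{2l}-qK_2$, and inclusion--exclusion over the edges of $F_0$ gives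
\[
\psi(F)=\sum_{i=0}^h(-1)^im_i\Psi(l-i,q)=\sum_{s=0}^h\kappa_sa_{l-s},\qquad\kappa_s=\sum_{i=0}^{\min(s,h)}(-1)^im_i\binom{h-i}{s-i}.
\]
The formula for $\kappa_s$ gives $0$ when $s>h$, so we may use it for all $s$. We read off $\kappa_0=1$ and $\kappa_1=h-e_0=l-e(F)$. If $e(F)=l$, then $m_1=e_0=h$ and $\kappa_2=\binom h2-h(h-1)+m_2=m_2-\binom{e_0}2$. This is minus the number of pairs of edges of $F_0$ that are not disjoint, that is, $-\gamma(F)$.

Since $m_i\le\binom{e_0}i$, we have $|\kappa_s|\le2^{h}2^{e_0}\le2^{11C}$. For $t\le s\le h$ we have $l-s\ge1$, so $a_{l-s}\le a_{l-t}$ by Lemma~\ref{lem:ak}(a), and $\sum_{s\ge t}|\kappa_s|a_{l-s}\le5C\,2^{11C}a_{l-t}$ for $t\in\{1,2,3\}$. The cases $t=2,3$ give (b) and (c), and $t=1$ with $a_{l-1}\le a_l/(2l-2)$ gives (a).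
\end{proof}

\section{A dense core on $2k$ vertices}\label{sec:core}

The rest of the paper proves the following statement.

\begin{proposition}\label{prop:upper}
There is $k_0$ such that, if $k\ge k_0$ and $k\not\equiv1\pmod3$, every graph $G$ with $\Phi(G)=2a_k$ and $c(G)\ge(k-1)^2$ is one of the graphs described in Theorem~\ref{thm:main}.
\end{proposition}

From now on $G$ is such a graph, $M$ is a fixed perfect matching of $G$, $p=2a_k$ and $N=N_k$. By Lemma~\ref{lem:ak}, $p<1.22N$ and $3\nmid p$. We assume finitely many times that $k$ exceeds an absolute constant, and all implied constants are absolute. Nothing is assumed about the order of $G$, and the excess could a priori be spread thinly over many edges of $M$. The first task is to show that it sits on exactly $k$ of them.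

\begin{lemma}\label{lem:core}
There is $K\subseteq M$ with $|K|=k$ and $c(K)\ge k^2-2k$.
\end{lemma}

\begin{proof}
\emph{Peeling.} Start with $A=M$ and, as long as some $g\in A$ has $s_A(g)\le1$, remove it. A step with score at most $0$ does not lower $c(A)$. A step with score $1$ lowers $c(A)$ by $1$ and at least halves $\Phi(A)$, by (F5). If two steps of score $1$ occurred, then right after the second we would have $p\ge4\Phi(A)$ and $c(A)\ge(k-1)^2-2=(k-1)(k-2)+(k-2)-1$. Theorem~\ref{thm:bound} would give $p\ge4(k-2)N_{k-1}=\frac{4(k-2)}{2k-1}N>1.22N$. So the process ends with a set $A$ such that $c:=c(A)\ge(k-1)^2-1=k^2-2k>0$ and all scores in $A$ are at least $2$. Let $a=|A|$. Since $a(a-1)\ge c>(k-1)(k-2)$, we have $a\ge k$. We assume $a\ge k+1$ and derive a contradiction; then $K=A$ works.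

\emph{All scores are large.} As $P(c)\le\Phi(A)\le p<2N=P(k(k-1)+1)$, we have $c\le k(k-1)$. Write $c=(k-1)(k-2)+r-1$; then $k-1\le r\le2k-1$. Let $s\ge2$ be the least score in $A$, and suppose $s\le r-3$. The function $(1+s)(r-s)$ is concave and equals $3(r-2)$ at both ends of the interval $[2,r-3]$. So (F5) and Theorem~\ref{thm:bound} give
\[
\Phi(A)\ge(1+s)(r-s)N_{k-1}\ge3(k-3)N_{k-1}=\tfrac{3(k-3)}{2k-1}N>1.22N,
\]
which is false. Hence every score in $A$ is at least $r-2\ge k-3$. By (F2), if we remove $J\le k/20$ edges from $A$ one at a time, each has score at least $k-3-2J\ge k/2$ when it is removed, so by (F5) the remaining set $A'$ satisfies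
\begin{equation}\label{eq:removal}
\Phi(A)\ge(k/2)^J\,\Phi(A').
\end{equation}
We use \eqref{eq:removal} in two ways, according to how far $a$ is from $k$.

\emph{The case $a\ge1.001k$.} In $K_{2k}$, removing a matching edge costs about $2k$ in excess and divides $\Phi$ by about $2k$. Here the least score is smaller than $2k$ by a constant factor, so after enough removals we have gained one factor of order $k$ for free. Remove $J=4002$ times an edge of least current score. These scores are positive, so the current excess stays below $k^2$, while the current set has at least $a-J\ge\frac{2001}{2000}k$ edges. By (F1) each removed score is at most $\frac{4000}{2001}k$, and the total is at most $8000k$. Thus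
\[
c(A')\ge k^2-8002k\ge k^2-8003k+4001\cdot4002=(k-4001)(k-4002),
\]
so $\Phi(A')\ge N_{k-4001}\ge(2k)^{-4001}N$ by Theorem~\ref{thm:bound}. With \eqref{eq:removal}, $\Phi(A)\ge4^{-4002}\cdot2k\,N>p$, a contradiction.

\emph{The case $k<a<1.001k$.} Now the saving in score is too small, but $G[A]$ is nearly complete, and we compare it with $K_{2a}$. Put $h=a-k$, so $1\le h<k/1000$. By (F3) the number of missing edges of $G[A]$ is at most
\[
(k+h)(k+h-1)-k^2+2k=k+2kh+h(h-1)\le k+2kh+k(h-1)=3kh .
\]
Deleting an edge from a graph costs little when its ends have high degree, so we first discard the vertices of low degree. At most $2\cdot3kh/(k/8)=48h$ vertices of $G[A]$ have $k/8$ or more nonneighbors. Remove the $J\le48h\le k/20$ edges of $A$ that meet such a vertex, and let $b=|A'|=a-J\ge0.95k$. Obtain $G[A']$ from $K_{2b}$ by deleting at most $3kh$ edges one at a time. All degrees stay above $2b-1-k/8$, so each deleted edge $vw$ has $\deg v+\deg w-2b\ge2b-2-k/4\ge k$. By Lemma~\ref{lem:switch} each deletion multiplies $\Phi$ by at least $\frac k{k+1}=(1+\frac1k)^{-1}\ge e^{-1/k}$,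 so $\Phi(A')\ge e^{-3h}N_b$. Also $N_b\ge(2a)^{-J}N_a\ge(4k)^{-J}N_a$ and $N_a\ge(2k)^hN$. With \eqref{eq:removal},
\[
\Phi(A)\ge8^{-J}e^{-3h}(2k)^hN\ge\bigl(8^{-48}e^{-3}\cdot2k\bigr)^hN>1.22N ,
\]
a contradiction.
\end{proof}

\section{The edges leaving the core}\label{sec:edges}

Fix $K$ as in Lemma~\ref{lem:core}. Let $S$ be the set of its $2k$ ends, let $F$ be the graph on $S$ formed by the nonadjacent pairs of $G[S]$, and let $\mu=e(F)$. By (F3), $\mu=k(k-1)-c(K)\le k$. Write $M\setminus K=\{x_iy_i:1\le i\le j\}$, with $j\ge0$, and let $d_i$ and $t_i$ be the numbers of neighbors of $x_i$ and $y_i$ in $S$, where the names are chosen so that $d_i\ge t_i$. Put $X=\{x_i\}$, $Y=\{y_i\}$, $R=G[X\cup Y]$ and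
\[
T=\sum_it_i,\qquad W=\sum_i(2k-d_i).
\]
Thus $T$ counts the $S$--$Y$ edges and $W$ the nonadjacent $S$--$X$ pairs. A glued graph has $T=W=0$, and a rival whose matching $M$ contains $xy$ has $T=1$. Let $D_i=d_i+t_i-2k$, the contribution of $x_iy_i$ and $K$ to \eqref{eq:local}. Then
\begin{equation}\label{eq:split}
c(G)=k(k-1)-\mu+c(R)+\sum_iD_i,\qquad\sum_iD_i=T-W .
\end{equation}
We do not yet know the shape of $F$, so we begin with crude counts. Let $\varphi=\Phi(G[S])=\psi(F)$. Since at most $k$ edges are missing, for distinct $u,w\in S$,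
\begin{equation}\label{eq:crude}
\begin{aligned}
\varphi&\ge N-kN_{k-1}=(k-1)N_{k-1}\ge0.49N,\\
\psi(F-u-w)&\ge N_{k-1}-kN_{k-2}=(k-3)N_{k-2}\ge0.49N_{k-1}.
\end{aligned}
\end{equation}
An $S$--$Y$ edge is costly because it opens a new family of perfect matchings. There are $\varphi$ perfect matchings that contain $M\setminus K$. For each $i$, each neighbor $u\in S$ of $y_i$ and each neighbor $w\in S-u$ of $x_i$, there are $\psi(F-u-w)$ perfect matchings that contain $y_iu$, $x_iw$ and all $x_ly_l$ with $l\ne i$. These families are disjoint, so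
\begin{equation}\label{eq:families}
p\ge\varphi+\Bigl(\sum_it_i(d_i-1)\Bigr)\min_{u\ne w}\psi(F-u-w).
\end{equation}

\begin{lemma}\label{lem:crude}
We have $c(R)\le1$, $W\le T+k-\mu$ and $T\le6$.
\end{lemma}

\begin{proof}
From $\Phi(R)\varphi\le p$ we get $\Phi(R)\le1.22/0.49<3=P(2)$, so $c(R)\le1$ by Theorem~\ref{thm:bound}. Then \eqref{eq:split} and $c(G)\ge(k-1)^2$ give $T-W=\sum D_i\ge\mu-k$. From \eqref{eq:families} and \eqref{eq:crude},
\begin{equation}\label{eq:tsum}
\sum_it_i(d_i-1)\le\frac{1.22-0.49}{0.49}\cdot\frac N{N_{k-1}}<1.5(2k-1)<3k .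
\end{equation}
To bound $T$ we need every $d_i$ to be of order $k$. This follows once we know that the positive $D_i$ sum to at most $1$, for then a very negative $D_i$ cannot be compensated. In $G[S\cup\{x_i,y_i\}]$ the edge $x_iy_i$ has score $D_i$, so if $D_i\ge0$, then $(1+D_i)\varphi\le p$ by (F4) and (F5), and $D_i\le1$. If $D_i=1$, then $d_i=2k+1-t_i$ with $t_i\le d_i\le2k$, so $1\le t_i\le k$ and $t_i(d_i-1)=t_i(2k-t_i)\ge2k-1$. By \eqref{eq:tsum} this happens for at most one $i$. Hence $\sum_{D_i<0}|D_i|\le1+k-\mu\le k+1$. So $d_i+t_i\ge k-1$ and $d_i-1\ge(k-3)/2$ for all $i$, and \eqref{eq:tsum} gives $T<6k/(k-3)\le7$.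
\end{proof}

The estimates \eqref{eq:crude} leave a wide range for $\varphi$. To pin it down we must show that $F$ is close to a perfect matching. This is the only place where $k\not\equiv1\pmod3$ is used.

\begin{lemma}\label{lem:fine}
We have $W\le20$, the graph $F$ has at most $28$ isolated vertices and maximum degree at most $29$, and uniformly for distinct $u,w\in S$,
\begin{equation}\label{eq:fine}
\varphi=a_k\bigl(1+O(\tfrac1k)\bigr),\qquad\psi(F-u-w)=\frac{a_k}{2k}\bigl(1+O(\tfrac1k)\bigr).
\end{equation}
Moreover $T\le1$.
\end{lemma}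

\begin{proof}
Let $U$ be the set of isolated vertices of $F$; then $|U|\ge2k-2\mu$. The vertices of $U$ that are adjacent to all of $X$ and to none of $Y$ are pairwise adjacent with closed neighborhood $S\cup X$. As $3\nmid p$, Lemma~\ref{lem:twins} allows at most two of them. Every other vertex of $U$ lies in one of the $W$ nonadjacent $S$--$X$ pairs or in one of the $T$ edges from $S$ to $Y$. With Lemma~\ref{lem:crude},
\[
2(k-\mu)\le|U|\le2+W+T\le2+2T+(k-\mu).
\]
So $k-\mu\le2+2T\le14$, $W\le20$ and $|U|\le28$. Next, $\sum_{v\in S\setminus U}(\deg_Fv-1)=2\mu-(2k-|U|)\le28$ is a sum of nonnegative terms, so all degrees in $F$ are at most $29$. Lemma~\ref{lem:exp} with $C=86$ applies to $F$, and also to $F-u-w$, which has $2(k-1)$ vertices, at most $k$ edges and at most $28+2\cdot29=86$ isolated vertices. Its part (a) and Lemma~\ref{lem:ak}(a) give \eqref{eq:fine}. Finally $d_i-1\ge2k-21$, so \eqref{eq:families}, \eqref{eq:fine} and $T\le6$ give $2a_k\ge a_k(1+T-O(1/k))$, and $T\le1$.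
\end{proof}

If $T=1$, we number the pairs so that $y_1$ has a neighbor in $S$, and we call this neighbor $u$.

\section{The exact count}\label{sec:exact}

So far we have used only upper bounds on $p$. To use its exact value we need a formula for $\Phi(G)$, and for this we must know how a perfect matching can cross between $S$ and the rest. For a perfect matching $Q$ of $G$ let $Z(Q)$ be the set of vertices outside $S$ that $Q$ matches into $S$.

\begin{lemma}\label{lem:cross}
For every perfect matching $Q$, either $Z(Q)=\emptyset$, or $T=1$ and $Z(Q)=\{x_i,y_1\}$ for some $i$. If $T=0$, then $\Phi(R)=2$ and $\varphi=a_k$. If $T=1$, then $\Phi(R)+\sum_i\Phi(R-x_i-y_1)=2$.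
\end{lemma}

\begin{proof}
Let $Z=Z(Q)\ne\emptyset$. As $|S|$ is even, $|Z|=2z$ with $1\le z\le k$, and $Z\cap Y\subseteq\{y_1\}$, with $y_1\in Z$ only if $T=1$. The matching $Q$ restricts to perfect matchings of $G[S\cup Z]$ and of $R-Z$, so $\Phi(G[S\cup Z])\le p<2N=P(k(k-1)+1)$ and therefore $c(G[S\cup Z])\le k(k-1)$. On the other hand the vertices of $X$ are almost completely joined to $S$, so
\[
c(G[S\cup Z])\ge(2k^2-k-\mu)+\bigl(2k|Z\cap X|-20\bigr)-(k+z)^2 .
\]
The function $z(2k-z)$ increases on $[1,k]$, and $\mu\le k$. If $Z\subseteq X$, the right side is at least $k^2-2k-20+z(2k-z)\ge k^2-21$. If $y_1\in Z$ and $z\ge2$, it is at least $k^2-4k-20+z(2k-z)\ge k^2-24$. Both bounds exceed $k(k-1)$. So $y_1\in Z$ and $z=1$, which is the first claim.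

For $T=1$, sorting the perfect matchings by $Z(Q)$ gives
\begin{equation}\label{eq:formula}
2a_k=\Phi(R)\,\varphi+\sum_i\Phi(R-x_i-y_1)\sum_w\psi(F-u-w),
\end{equation}
where $w$ runs over the neighbors of $x_i$ in $S-u$; for $T=0$ the same holds without the sum over $i$. Each inner sum has between $2k-21$ and $2k$ terms, so by \eqref{eq:fine} it equals $a_k(1+O(1/k))$ uniformly in $i$, as does $\varphi$. Let $\lambda$ be the sum of the coefficients $\Phi(R)$ and, if $T=1$, $\Phi(R-x_i-y_1)$. These are nonnegative integers, so $2=\lambda(1+O(1/k))$ and $\lambda=2$. For $T=0$ this says $\Phi(R)=2$, and then $2a_k=2\varphi$.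
\end{proof}

The case $T=1$ is the one in which allowed edges leave $S$. We reduce it to a rival and carry out the comparison of scales from Section~\ref{sec:rivals}.

\begin{lemma}\label{lem:T0}
$T=0$.
\end{lemma}

\begin{proof}
Suppose $T=1$. The edges of $M\setminus K$ show that $\Phi(R)\ge1$ and $\Phi(R-x_1-y_1)\ge1$. By Lemma~\ref{lem:cross} both numbers equal $1$, and $\Phi(R-x_i-y_1)=0$ for $i\ge2$. So a perfect matching of $G$ has $Z=\emptyset$ or $Z=\{x_1,y_1\}$, and in both cases its part in $R-Z$ is the unique one, which contains all $x_iy_i$ with $i\ge2$. Let $H=G[S\cup\{x_1,y_1\}]$. Then $\Phi(H)=\Phi(G)=2a_k$. If $g=x_iy_i$ with $i\ge2$ and $g'\in M-g$, then $\epsilon(g,g')\le2$, since otherwise a switch on $g,g'$ would give a perfect matching without $g$. So all terms of \eqref{eq:local} that are lost in passing from $G$ to $H$ are at most $0$, and $c(H)\ge c(G)\ge(k-1)^2$.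

In $H$ the vertex $y=y_1$ has exactly the neighbors $x=x_1$ and $u$. So $H$ is a rival; let $F'$ be its graph of nonadjacent pairs on $S\cup\{x\}$. By \eqref{eq:rival}, $e(F')\le k$ and $2a_k=\psi(F_1)+\psi(F_2)$ with $F_1=F'-x=F$ and $F_2=F'-u$. Lemma~\ref{lem:exp} with $C=86$ applies to both graphs: an isolated vertex of $F_2$ is $x$, an isolated vertex of $F$, or a neighbor of $u$ in $F$, so there are at most $1+28+29$. Let
\[
\delta=(k-e(F_1))+(k-e(F_2))=2(k-e(F'))+\deg_{F'}x+\deg_{F'}u\ge0 .
\]
If $\delta\ge1$, Lemma~\ref{lem:exp}(b) gives $\psi(F_1)+\psi(F_2)=2a_k+\delta a_{k-1}+O(a_{k-2})>2a_k$, because $a_{k-2}\le a_{k-1}/(2k-4)$. If $\delta=0$, then $e(F')=k$ and both $x$ and $u$ are isolated in $F'$. Each $F_i$ then has $k$ edges on $2k$ vertices, one of which is isolated, so two of its edges share a vertex and $\gamma(F_i)\ge1$. Lemma~\ref{lem:exp}(c) gives $\psi(F_1)+\psi(F_2)\le2a_k-2a_{k-2}+O(a_{k-3})<2a_k$, because $a_{k-3}\le a_{k-2}/(2k-6)$. Both cases contradict $\Phi(H)=2a_k$.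
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:upper}]
By Lemmas~\ref{lem:cross} and~\ref{lem:T0}, there are no $S$--$Y$ edges, $Z(Q)=\emptyset$ for every perfect matching $Q$, $\Phi(R)=2$ and $\psi(F)=a_k$.

\emph{The core.} By Lemma~\ref{lem:exp}(b), $0=(k-\mu)a_{k-1}+O(a_{k-2})$, so the integer $k-\mu$ is $0$. By part (c), $0=-\gamma(F)a_{k-2}+O(a_{k-3})$, so $\gamma(F)=0$. Thus $F$ consists of $k$ pairwise disjoint edges on $2k$ vertices, and $G[S]$ is $K_{2k}$ minus a perfect matching.

\emph{The join.} By \eqref{eq:split}, $(k-1)^2\le c(G)=k^2-2k+c(R)-W$. Since $c(R)\le1$ and $W\ge0$, we get $c(R)=1$ and $W=0$. So $X$ is completely joined to $S$.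

\emph{The set $Y$ is independent.} Suppose $y_iy_l\in E(G)$, and take distinct $v,w\in S$. By \eqref{eq:crude}, $G[S]-v-w$ has a perfect matching. Together with $y_iy_l$, $x_iv$, $x_lw$ and the other edges of $M\setminus K$ it forms a perfect matching $Q$ of $G$ with $Z(Q)\ne\emptyset$, a contradiction. So, as in Lemma~\ref{lem:glue}, the bipartite graph between $X$ and $Y$ has $\Phi(R)=2$ perfect matchings, which forces $j\ge2$.

\emph{The set $X$ is a clique.} Otherwise add to $R$ an edge inside $X$. Every perfect matching still matches $Y$ onto $X$, so the new graph has $\Phi=2$ and excess $2$, contrary to Theorem~\ref{thm:bound} and $P(2)=3$. Finally $e(R)=j^2+1$, so the number of $X$--$Y$ edges is $j^2+1-\binom j2=\binom{j+1}2+1$.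
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Take $k_0$ from Proposition~\ref{prop:upper}. By Proposition~\ref{prop:lower} and \eqref{eq:cp}, $c_p\ge(k-1)^2$. So every $p$-extremal graph satisfies the hypotheses of Proposition~\ref{prop:upper} and is one of the described graphs. By Proposition~\ref{prop:lower} all of these have $\Phi=p$ and excess $(k-1)^2$; hence $c_p=(k-1)^2$, and each of them is $p$-extremal. They have the form $H*R$ with $k,j\ge1$, so none is elementary by Lemma~\ref{lem:glue}.
\end{proof}

\begin{remark}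
The threshold $k_0$ is effective, but we have not computed it, and we do not determine the least $p$ for which the conjecture fails.
\end{remark}

\begin{thebibliography}{1}
\bibitem{Stolee} Derrick Stolee, \emph{Generating $p$-extremal graphs}, arXiv:1105.1764 (2011).
\end{thebibliography}
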